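# Universal partial cycles with one diamond per window

## Covering, upcycles and diamondicity

Fix an alphabet $A$ with $|A|=a\ge 2$ and a wildcard symbol $\diamond\notin A$. Usually $A=\{0,1,\dots,a-1\}$, but only the size of $A$ matters, since a bijection of alphabets carries everything below along. Let $n$ be a positive integer.

**Definition (covering).** The symbol $\diamond$ covers every letter of $A$, and a letter covers only itself. A *partial word* $u_1\cdots u_n$ over $A\cup\{\diamond\}$ covers $w=w_1\cdots w_n\in A^n$ if $u_j$ covers $w_j$ for every $j$.

For example, over $\{0,1\}$ the partial word $01\diamond 1$ covers exactly $0101$ and $0111$. In general a partial word with $d$ diamonds covers exactly $a^d$ words.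

**Definition (upcycle).** A *universal partial cycle*, or *upcycle*, for $A^n$ is a cyclic sequence $(u_1u_2\cdots u_N)$ over $A\cup\{\diamond\}$ such that for every $w\in A^n$ there is exactly one index $i$ (indices modulo $N$) for which the window $u_iu_{i+1}\cdots u_{i+n-1}$ covers $w$.

For example, take $A=\{0,1\}$, $n=4$ and the cyclic sequence $(001\diamond110\diamond)$. It has eight windows of length 4:

$$\begin{array}{c|c|c}
i&\text{window}&\text{words covered}\\ \hline
1&001\diamond&0010,\ 0011\\
2&01\diamond1&0101,\ 0111\\
3&1\diamond11&1011,\ 1111\\
4&\diamond110&0110,\ 1110\\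
5&110\diamond&1100,\ 1101\\
6&10\diamond0&1000,\ 1010\\
7&0\diamond00&0000,\ 0100\\
8&\diamond001&0001,\ 1001
\end{array}\tag{1}$$

The right column lists each of the 16 binary words of length 4 once, so this is an upcycle. Each window contains exactly one $\diamond$. A constant number of diamonds per window is a general fact.

**Lemma 1.** In an upcycle for $A^n$ we have $u_j=\diamond$ if and only if $u_{j+n}=\diamond$. Hence all windows contain the same number $d$ of diamonds. Moreover $N=a^{n-d}$ and $n\mid d\,a^{n-d}$.

*Proof.* Put $c(\diamond)=a$ and $c(x)=1$ for a letter $x$; this is the number of letters that the symbol covers. Fix $v\in A^{n-1}$ and let $J$ be the set of indices $j$ modulo $N$ such that $u_{j+1}\cdots u_{j+n-1}$ covers $v$. Each of the $a$ words $vx$, $x\in A$, is covered by exactly one window $u_{j+1}\cdots u_{j+n}$, so $\sum_{j\in J}c(u_{j+n})=a$. Each of the $a$ words $xv$ is covered by exactly one window $u_j\cdots u_{j+n-1}$, so $\sum_{j\in J}c(u_j)=a$. All terms in these sums are $1$ or $a$. If $|J|=1$, the single term of each sum is $a$. If $|J|\ge2$, no term can be $a$, because the total would exceed $a$;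 so all terms are $1$. In both cases $c(u_j)=c(u_{j+n})$ for all $j\in J$. Every index $j$ lies in the set $J$ of some $v$, namely any $v$ covered by $u_{j+1}\cdots u_{j+n-1}$. This proves the first claim.

Passing from the window at $j$ to the window at $j+1$ removes the symbol $u_j$ and adds $u_{j+n}$, so the number of diamonds does not change. Call it $d$. The $N$ windows cover $a^d$ words each and together cover each of the $a^n$ words once, so $Na^d=a^n$. Finally let $D$ be the number of diamonds in $(u_1\cdots u_N)$. Count the pairs $(i,s)$ with $0\le s<n$ and $u_{i+s}=\diamond$: by windows there are $Nd$, and by the value of $s$ there are $nD$. So $nD=d\,a^{n-d}$. $\square$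

**Definition (diamondicity, parameters).** The number $d$ of Lemma 1 is the *diamondicity*, and the upcycle is said to have parameters $(a,n,d)$.

For example, $(001\diamond110\diamond)$ has parameters $(2,4,1)$, and indeed $N=8=2^{4-1}$ and $4\mid 8$.

Now consider $a=2$ and $d=1$. Lemma 1 gives $n\mid 2^{n-1}$, so $n$ must be a power of two. Does every power of two from 4 on occur? This is the problem we treat. Its source is Dylan Fillmore, Bennet Goeckner, Rachel Kirsch, Kirin Martin, and Daniel McGinnis, "The Existence and Structure of Universal Partial Cycles", arXiv:2310.13067 (2023). The statement to prove or disprove is: *there exist upcycles with parameters $(2,2^k,1)$ for all $k\ge2$.* It is true.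

**Theorem A.** For every $k\ge 2$ there is an upcycle with parameters $(2,2^k,1)$.

We shall also prove a stronger statement for all alphabets and all $n$ divisible by 4.

**Theorem B.** Let $a\ge2$ and $4\mid n$. An upcycle with parameters $(a,n,1)$ exists if and only if $n\mid a^{n-1}$, equivalently if and only if every prime divisor of $n$ divides $a$.

**Corollary C.**

1. For $k\ge2$, an upcycle with parameters $(a,2^k,1)$ exists if and only if $a$ is even.
2. No upcycle with parameters $(a,2,1)$ exists for any $a\ge2$.
3. An upcycle with parameters $(2,n,1)$ exists if and only if $n=2^k$ for some $k\ge0$, $k\ne1$.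

Theorem B with $a=2$ contains Theorem A. We still prove Theorem A first and separately, because its construction is shorter and the second proof reuses its parts.

## Window lengths 1, 2 and 4

For $n=1$, $a=2$, the cyclic sequence $(\diamond)$ has one window, which covers $0$ and $1$. It is an upcycle with parameters $(2,1,1)$.

For $n=2$, $d=1$ and any $a\ge2$ there is none. Here $N=a\ge2$, and each window of length 2 contains exactly one $\diamond$, so somewhere we see $u_{i-1}u_iu_{i+1}=\diamond x\diamond$ with $x$ a letter. The windows $\diamond x$ and $x\diamond$ sit at the distinct indices $i-1$ and $i$ and both cover $xx$. This proves part 2 of Corollary C.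

For $n=4$, look at table (1) again. Each window arises from the previous one by deleting the first symbol and appending its complement, where the complement of $\diamond$ is $\diamond$:
$$001\diamond\to01\diamond1\to1\diamond11\to\diamond110\to110\diamond\to\cdots$$
In other words $u_{t+4}=u_t+1$ throughout (with $\diamond+1=\diamond$).

It is tempting to seek longer upcycles with $u_{t+n}=u_t+1$ for all $t$. This stops at $n=4$. Such a sequence satisfies $u_{t+2n}=u_t$, so the windows at $t$ and $t+2n$ are equal and cover the same words; by uniqueness $N\mid 2n$. But $N=2^{n-1}$, and $2^{n-1}>2n$ for $n\ge5$. For $n=8$ we need $N=128$, while the pattern closes up after at most 16 steps. What we will keep is weaker: the *set of windows* will be invariant under "delete the first symbol, append its complement", but the cycle itself will not follow this rule all the way around.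

## Windows as arcs, and why to twist the rotation

Suppose we have a set $\mathcal E$ of partial words of length $n\ge2$, each with one $\diamond$, such that each $U\in A^n$ is covered by exactly one $e\in\mathcal E$. To arrange them as the windows of a cycle, proceed as for de Bruijn cycles. Let $D$ be the digraph whose vertices are the partial words of length $n-1$ and whose arcs are the elements of $\mathcal E$. The arc $e$ goes from its prefix of length $n-1$, written $\mathrm{tail}(e)$, to its suffix of length $n-1$, written $\mathrm{head}(e)$. For example $0\diamond00$ is an arc from $0\diamond0$ to $\diamond00$. A closed walk using each arc once spells the desired cycle. We recall the textbook theorem that decides whether it exists.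

**Euler's theorem for digraphs.** Call a finite digraph *balanced* if each vertex has in-degree equal to out-degree. A balanced finite digraph whose arcs all lie in one weak component (a connected component after forgetting directions) has a closed walk that uses each arc exactly once.

So we need $\mathcal E$ to be balanced and connected. An element of $\mathcal E$ is a word together with a marked position, so we look for a function $f:A^n\to\mathbb Z_n$ that says where to put the diamond. (Positions are numbered $0,\dots,n-1$ and regarded as elements of $\mathbb Z_n$.)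

Balance is a global condition, and a natural way to force it is by symmetry. Suppose $\mathcal E$ is invariant under the rotation $\rho(e_0\cdots e_{n-1})=e_1\cdots e_{n-1}e_0$. Since $\mathrm{head}(e)=\mathrm{tail}(\rho e)$, the digraph is then balanced. In terms of $f$, the diamond should move one place to the left under rotation: $f(\rho W)=f(W)-1$. But the constant word $W=00\cdots0$ has $\rho W=W$, so $f(W)=f(W)-1$, which is impossible for $n\ge2$. This is the exact obstruction to plain rotation.

The balance argument used only that $\mathrm{head}(e)$ is the prefix of the next word. The letter that is appended is irrelevant. So let $\pi$ be a permutation of $A$ and define the bijection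
$$\sigma:A^n\to A^n,\qquad \sigma(W_0W_1\cdots W_{n-1})=W_1\cdots W_{n-1}\,\pi(W_0).\tag{2}$$
Then $\sigma^n$ applies $\pi$ to every letter. For example, with $A=\{0,1\}$ and $\pi(x)=x+1$ we have $\sigma(0001)=0011$ and $\sigma^4(0001)=1110$. Here no word is fixed by $\sigma^n$. If $n=2^k$, then every $\sigma$-orbit has length dividing $2n=2^{k+1}$ but not dividing $n$, so it has length exactly $2n$. The equation $f(\sigma W)=f(W)-1$ therefore meets no contradiction of the kind above.

## A criterion for diamondicity one

**Lemma 2.** Let $n\ge2$, let $\pi$ be a permutation of $A$, and let $\sigma$ be as in (2). Suppose $f:A^n\to\mathbb Z_n$ satisfies: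

* (F1) if $W'$ differs from $W$ only in position $f(W)$, then $f(W')=f(W)$;
* (F2) $f(\sigma W)=f(W)-1$ for all $W$;
* (F3) let $T=f^{-1}(0)$, so that $\sigma^nT=T$ by (F2). The equivalence relation on $T$ generated by "$W\sim W'$ if $W,W'\in T$ differ in exactly one position" and "$W\sim\sigma^nW$" has a single class.

Then there is an upcycle for $A^n$ with diamondicity $1$.

The three conditions have separate tasks: (F1) gives exact covering, (F2) gives balance, (F3) gives connectedness.

*Proof.* For $W\in A^n$ let $\widehat W$ be $W$ with the letter in position $f(W)$ replaced by $\diamond$, and let $\mathcal E=\{\widehat W:W\in A^n\}$.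

**Step 1: each word is covered by exactly one element of $\mathcal E$.** Let $U\in A^n$. The partial word $\widehat U$ covers $U$. If $\widehat W$ covers $U$, then $U$ and $W$ differ at most in position $f(W)$, so $f(U)=f(W)$ by (F1). Thus $\widehat U$ and $\widehat W$ have their diamond in the same place and agree elsewhere, so $\widehat U=\widehat W$.

**Step 2: $\sigma$ permutes $\mathcal E$.** Put $\pi(\diamond)=\diamond$ and extend $\sigma$ to partial words by (2). If $f(W)=i\ge1$, then $\sigma$ moves the diamond of $\widehat W$ from position $i$ to $i-1$; if $f(W)=0$, it moves it to position $n-1$. In both cases this is the position $f(W)-1=f(\sigma W)$, and the other symbols are those of $\sigma W$. Hence $\sigma(\widehat W)=\widehat{\sigma W}$. So $\sigma$ maps $\mathcal E$ into itself; it is injective and $\mathcal E$ is finite, so it permutes $\mathcal E$.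

**Step 3: the digraph is balanced.** Let $D$ be the digraph described above. By definition of $\sigma$,
$$\mathrm{head}(e)=\mathrm{tail}(\sigma e).\tag{3}$$
So the in-degree of a vertex $v$ is $\#\{e:\mathrm{head}(e)=v\}=\#\{e:\mathrm{tail}(\sigma e)=v\}$. Since $\sigma$ permutes $\mathcal E$, this is the out-degree of $v$.

**Step 4: all arcs lie in one weak component.** Write $e\approx e'$ if $e$ and $e'$ lie in the same weak component. By (3), $e\approx\sigma e$ always, and therefore $e\approx\sigma^je$ for all $j$.

Let $W,W'\in T$ differ exactly in position $j$. Both $\widehat W$ and $\widehat{W'}$ have their diamond in position $0$. If $j=0$, then $\widehat W=\widehat{W'}$. If $j\ge1$, apply $\sigma^j$, which brings position $j$ to position $0$: the arcs $\sigma^j\widehat W$ and $\sigma^j\widehat{W'}$ differ only in position $0$, so they have the same head. Hence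
$$\widehat W\approx\sigma^j\widehat W\approx\sigma^j\widehat{W'}\approx\widehat{W'}.$$
Also $\widehat W\approx\sigma^n\widehat W=\widehat{\sigma^nW}$. By (F3), all $\widehat W$ with $W\in T$ lie in one component. For a general $W$ with $f(W)=i$, $0\le i<n$, we have $f(\sigma^iW)=0$, so $\sigma^iW\in T$, and $\widehat W\approx\sigma^i\widehat W=\widehat{\sigma^iW}$. So all arcs are equivalent.

**Step 5: read off the cycle.** By Euler's theorem there is a closed walk $e_1,e_2,\dots,e_N$, $N=|\mathcal E|$, that uses each arc once (indices modulo $N$). Let $u_t$ be the first symbol of $e_t$. Since $\mathrm{head}(e_t)=\mathrm{tail}(e_{t+1})$, for $1\le s\le n-1$ the symbol of $e_t$ in position $s$ is the symbol of $e_{t+1}$ in position $s-1$, which is the symbol of $e_{t+2}$ in position $s-2$ (if $s\ge2$), and so on down to the symbol of $e_{t+s}$ in position $0$, which is $u_{t+s}$. Thus $u_tu_{t+1}\cdots u_{t+n-1}=e_t$. The $N$ windows of $(u_1\cdots u_N)$ are the elements of $\mathcal E$, each occurring once. By Step 1 every word of $A^n$ is covered exactly once, and each window contains exactly one $\diamond$. $\square$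

## The binary function for $n=4$

Until further notice, $A=\{0,1\}=\mathbb F_2$ and $\pi(x)=x+1$. Write $\sigma_n$ for $\sigma$; then $\sigma_n^n$ is complementation of all letters. Let $Q_n$ be the hypercube graph on $\mathbb F_2^n$, in which two words are adjacent if they differ in exactly one position. The map $\sigma_n$ is an automorphism of $Q_n$. We call $S\subseteq\mathbb F_2^n$ *connected* if the induced subgraph $Q_n[S]$ is connected. For instance $\{00,01\}$ is connected and $\{00,11\}$ is not.

For $f:\mathbb F_2^n\to\mathbb Z_n$ and $I\subseteq\mathbb Z_n$ put $A_i=f^{-1}(i)$ and $A_I=f^{-1}(I)$. For even $n$ let $\Delta_n=\{0,1,\dots,n/2-1\}\subset\mathbb Z_n$. Besides (F1)–(F3) we will use the condition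

* (J) $X_n:=A_{\Delta_n}$ is connected.

Its role will become clear in the doubling step. The base function is read off table (1): $h(W)$ is the position of the diamond in the window that covers $W$.

**Lemma 3.** Define $h=f_4:\mathbb F_2^4\to\mathbb Z_4$ by
$$\begin{array}{l|l} h=0&0001,\ 1001,\ 0110,\ 1110\\ h=1&0000,\ 0100,\ 1111,\ 1011\\ h=2&0111,\ 0101,\ 1010,\ 1000\\ h=3&0011,\ 0010,\ 1101,\ 1100\end{array}$$
Then $f_4$ satisfies (F1), (F2), (F3) and (J).

*Proof.* All 16 words occur once.

(F1) The pairs $\{0001,1001\}$, $\{0110,1110\}$ differ in position 0. The pairs $\{0000,0100\}$, $\{1111,1011\}$ differ in position 1. The pairs $\{0111,0101\}$, $\{1010,1000\}$ differ in position 2. The pairs $\{0011,0010\}$, $\{1101,1100\}$ differ in position 3.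

(F2) The map $\sigma_4$ acts, in the listed order, as follows:

* $0001,1001,0110,1110\mapsto0011,0010,1101,1100$ (values $0\to3$);
* $0011,0010,1101,1100\mapsto0111,0101,1010,1000$ (values $3\to2$);
* $0111,0101,1010,1000\mapsto1111,1011,0100,0000$ (values $2\to1$);
* $1111,1011,0100,0000\mapsto1110,0110,1001,0001$ (values $1\to0$).

(F3) $T$ consists of the adjacent pairs $\{0001,1001\}$ and $\{0110,1110\}$, and the complement of $0001$ is $1110$.

(J) The set $A_0\cup A_1$ consists of the vertices of the cycle
$$0001,\ 1001,\ 1011,\ 1111,\ 1110,\ 0110,\ 0100,\ 0000,\ (0001),$$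
in which consecutive words differ in one position. $\square$

We cannot start lower. For $n=2$ the orbit of $\sigma_2$ is $00\to01\to11\to10\to00$, so (F2) leaves only two functions. If $f(00)=0$, then $f(10)=1$, and (F1) fails for $00$ and position $0$. If $f(00)=1$, then $f(01)=0$, and (F1) fails for $00$ and position $1$.

## Interleaving two words of length $n$

We want to pass from $f=f_n$ to a function $f_{2n}$. Write $x\in\mathbb F_2^{2n}$ as $x=(u,v)$, where $u_s=x_{2s}$ and $v_s=x_{2s+1}$ for $0\le s<n$. Deleting $x_0$ and appending $x_0+1$ makes $v$ the new even part, while the new odd part is $u_1\cdots u_{n-1}(u_0+1)$. So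
$$\sigma_{2n}(u,v)=(v,\sigma_nu).\tag{4}$$
The function $f$ offers two positions in $x$: position $2f(u)$, which carries the coordinate $u_{f(u)}$, and position $2f(v)+1$, which carries $v_{f(v)}$. By (4) and (F2), the two positions offered for $\sigma_{2n}x$ are $2f(v)$ and $2(f(u)-1)+1=2f(u)-1$, which are the old ones moved by $-1$. The pair of candidates is equivariant. We must choose one.

Always choosing $2f(u)$ violates (F2) by parity: the value for $\sigma_{2n}x$ would again be even. So the choice has to alternate along $\sigma_{2n}$. It must also be insensitive to a change of the chosen coordinate, because of (F1). By (F1) for $f$, any rule that looks only at $f(u)$ and $f(v)$ has the second property. Put $\delta(u,v)=f(v)-f(u)\in\mathbb Z_n$. Then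
$$\delta(v,\sigma_nu)=f(u)-1-f(v)=-1-\delta(u,v).\tag{5}$$
Hence if $C\subset\mathbb Z_n$ contains exactly one element of each pair $\{\delta,-1-\delta\}$, the rule "choose $2f(u)$ if $\delta\in C$, and $2f(v)+1$ otherwise" alternates as required. For even $n$ the two elements of a pair are distinct, because $2\delta=-1$ has no solution modulo an even number. So such sets $C$ exist, and (F1) and (F2) hold for each of them. What distinguishes them is connectedness, since for this rule
$$f_{2n}^{-1}(0)=A_0\times A_C .\tag{6}$$

**The parity rule fails at length 16.** A simple choice is $C=\{\text{even residues}\}$, which works in (5) because $\delta$ and $-1-\delta$ have opposite parity. Use it twice, from $4$ to $8$ and from $8$ to $16$. Let $E=\{w\in\mathbb F_2^4: h(w)\text{ even}\}$ and $O=\mathbb F_2^4\setminus E$. The value $f_8(u,v)$ is even exactly when $\delta$ is even, so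
$$\{f_8\text{ even}\}=(E\times E)\cup(O\times O).$$
No edge of $Q_8$ joins the two parts, because a change of one coordinate alters only one of $u,v$. By (6), $f_{16}^{-1}(0)=f_8^{-1}(0)\times\{f_8\text{ even}\}$. A single-coordinate change inside this set cannot take the second component from $E\times E$ to $O\times O$. Complementation cannot either, since $h$ is invariant under $\sigma_4^4$. So (F3) fails for $f_{16}$, and Lemma 2 cannot be applied. The levels $A_i$ with $i$ even are too scattered in $\mathbb Z_n$ for the construction to be repeated.

The remedy is to take for $C$ an interval of length $n/2$, that is $C=\Delta_n$. The map $\delta\mapsto-1-\delta$ sends $\{0,\dots,n/2-1\}$ to $\{-1,\dots,-n/2\}=\{n/2,\dots,n-1\}$, so $\Delta_n$ is admissible: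
$$\delta\in\Delta_n\iff-1-\delta\notin\Delta_n.\tag{7}$$
Two translates of $\Delta_n$ by amounts that differ by less than $n/2$ overlap, and this overlap will give the connections. The condition that propagates is (J).

**Lemma 4 (doubling).** Let $n\ge4$ be even. If $f=f_n:\mathbb F_2^n\to\mathbb Z_n$ satisfies (F1), (F2), (F3), (J), then there is $f_{2n}:\mathbb F_2^{2n}\to\mathbb Z_{2n}$ satisfying (F1), (F2), (F3), (J).

*Proof.* Let $\Delta=\Delta_n$ and define, with $\delta=f(v)-f(u)$,
$$f_{2n}(u,v)=\begin{cases}2f(u)&\text{if }\delta\in\Delta,\\2f(v)+1&\text{if }\delta\notin\Delta,\end{cases}\qquad\in\mathbb Z_{2n}.\tag{8}$$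
Here $i\mapsto2i$ is a well-defined map $\mathbb Z_n\to\mathbb Z_{2n}$.

To see (8) at work for $n=4$, take $x=00000000$. Then $u=v=0000$, $f(u)=f(v)=1$, $\delta=0\in\Delta_4=\{0,1\}$, so $f_8(x)=2$. Next, $\sigma_8x=00000001$ has $u=0000$, $v=0001$, so $\delta=0-1=3\notin\Delta_4$ and $f_8(\sigma_8x)=2\cdot0+1=1$, in accordance with (F2).

**Step 1: (F1).** If $\delta\in\Delta$, changing position $2f(u)$ of $x$ changes coordinate $f(u)$ of $u$. By (F1) for $f$, the value $f(u)$ is unchanged, and $v$ is unchanged. So $\delta$ and $f_{2n}$ are unchanged. If $\delta\notin\Delta$, changing position $2f(v)+1$ of $x$ changes coordinate $f(v)$ of $v$. Then $f(v)$ and $u$ are unchanged, and so are $\delta$ and $f_{2n}$.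

**Step 2: (F2).** By (4), $\sigma_{2n}(u,v)=(v,\sigma_nu)$, and (5) and (7) tell us which case of (8) applies. If $\delta\in\Delta$, the second case applies to $(v,\sigma_nu)$, so
$$f_{2n}(v,\sigma_nu)=2f(\sigma_nu)+1=2(f(u)-1)+1=2f(u)-1=f_{2n}(u,v)-1.$$
If $\delta\notin\Delta$, the first case applies, so $f_{2n}(v,\sigma_nu)=2f(v)=f_{2n}(u,v)-1$.

**Step 3: describe the level sets.** Put $B_r=f_{2n}^{-1}(r)$. For $i\in\mathbb Z_n$,
$$B_{2i}=A_i\times A_{i+\Delta},\qquad B_{2i+1}=A_{i+1+\Delta}\times A_i.\tag{9}$$
The first equality is the condition $f(u)=i$, $f(v)-i\in\Delta$. For the second, $(u,v)\in B_{2i+1}$ means $f(v)=i$ and $i-f(u)\in\{\frac n2,\dots,n-1\}$. The latter is equivalent to $f(u)\in i+\{1,\dots,\frac n2\}=i+1+\Delta$, because $-\{\frac n2,\dots,n-1\}=\{1,\dots,\frac n2\}$ in $\mathbb Z_n$.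

By (F2) for $f$, the automorphism $\sigma_n$ maps $A_i$ onto $A_{i-1}$. So all $A_i$ are nonempty, and $A_{i+\Delta}$ is the image of $A_\Delta=X_n$ under a power of $\sigma_n$. By (J) for $f$, every set $A_{i+\Delta}$ is connected.

**Step 4: (F3).** By (9), $f_{2n}^{-1}(0)=B_0=A_0\times X_n$. Let $(u,v),(u',v')\in B_0$. By (F3) for $f$ there is a chain from $u$ to $u'$ in $A_0$ consisting of single-coordinate changes and complementations. Lift it to $B_0$ as follows. A coordinate change is lifted by keeping the second component fixed. A complementation is lifted by complementing both components, which is the map $\sigma_{2n}^{2n}$; the result stays in $B_0$ because $f$ is invariant under $\sigma_n^n$ by (F2). At the end of the chain we are at $(u',v'')$ with some $v''\in X_n$. Since $X_n$ is connected by (J), we can move $v''$ to $v'$ by single-coordinate changes inside $X_n$, with first component $u'$ fixed.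

**Step 5: (J), splitting into two parts.** We have $\Delta_{2n}=\{0,\dots,n-1\}$, and $n$ is even, so
$$X_{2n}=\bigcup_{r=0}^{n-1}B_r=Y_0\cup Y_1,\qquad Y_0=\bigcup_{i\in\Delta}B_{2i},\quad Y_1=\bigcup_{i\in\Delta}B_{2i+1}.$$
We show that $Y_0$ and $Y_1$ are connected and that an edge joins them.

**Step 6: $Y_0$ is connected.** Let $(u,v),(u',v')\in Y_0$. Then $f(u),f(u')\in\Delta$, so $u,u'\in X_n$. By (J) for $f$ there is a path $u=u_0,u_1,\dots,u_r=u'$ in $X_n$. Put $i_s=f(u_s)\in\Delta$. With integer representatives in $\{0,\dots,\frac n2-1\}$ we have $|i_s-i_{s+1}|<n/2$, so the cyclic intervals $i_s+\Delta$ and $i_{s+1}+\Delta$, each of $n/2$ consecutive elements, intersect. Choose $v_s$ with $f(v_s)$ in the intersection; this is possible because all $A_i$ are nonempty. Now, for $s=0,\dots,r-1$ in turn, move the second component to $v_s$ inside $\{u_s\}\times A_{i_s+\Delta}\subseteq B_{2i_s}$, which is connected by Step 3, and then step from $(u_s,v_s)$ to its neighbor $(u_{s+1},v_s)$, which lies in $B_{2i_{s+1}}$ because $f(v_s)\in i_{s+1}+\Delta$. When the first component is $u_r=u'$, move the second component to $v'$ inside $A_{i_r+\Delta}$.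 All these words lie in $Y_0$.

**Step 7: $Y_1$ is connected.** By (9), $(u,v)\in Y_1$ means $f(v)\in\Delta$ and $f(u)\in f(v)+1+\Delta$. Given $(u,v),(u',v')\in Y_1$, take a path $v=v_0,\dots,v_r=v'$ in $X_n$ and put $j_s=f(v_s)\in\Delta$. The intervals $j_s+1+\Delta$ and $j_{s+1}+1+\Delta$ intersect for the same reason as before. Choose $u_s$ with $f(u_s)$ in the intersection. Move the first component to $u_s$ inside the connected set $A_{j_s+1+\Delta}$, then step from $(u_s,v_s)\in B_{2j_s+1}$ to $(u_s,v_{s+1})\in B_{2j_{s+1}+1}$. At the end move the first component to $u'$ inside $A_{j_r+1+\Delta}$.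

**Step 8: an edge between $Y_0$ and $Y_1$.** Since $Q_n$ is connected and $\emptyset\ne A_0\ne\mathbb F_2^n$, there are adjacent $u\in A_0$ and $u'\notin A_0$. Let $r=f(u')\in\{1,\dots,n-1\}$. Put $j=0$ if $r\le n/2$, and $j=r-n/2$ otherwise. In the first case $r\in\{1,\dots,\frac n2\}=j+1+\Delta$. In the second case $1\le j\le\frac n2-1$ and $r=j+\frac n2\in\{j+1,\dots,j+\frac n2\}=j+1+\Delta$. So in both cases $j\in\Delta$ and $r\in j+1+\Delta$. Take $v\in A_j$. Then $(u,v)\in A_0\times A_\Delta=B_0\subseteq Y_0$ and $(u',v)\in A_{j+1+\Delta}\times A_j=B_{2j+1}\subseteq Y_1$, and these two words are adjacent. Hence $X_{2n}$ is connected. $\square$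

**Proof of Theorem A.** Lemma 3 gives $f_4$, and Lemma 4 gives by induction, for every $k\ge2$, a function $f_{2^k}$ satisfying (F1)–(F3) (and (J)). Apply Lemma 2 with $n=2^k$. $\blacksquare$

## Lengths $n=4m$: one candidate on each of $m$ strands

We turn to Theorem B. First the easy parts. If an upcycle with parameters $(a,n,1)$ exists, then $n\mid a^{n-1}$ by Lemma 1. If $n\mid a^{n-1}$, then every prime divisor of $n$ divides $a$. Conversely, suppose every prime $q\mid n$ divides $a$, and write $v_q$ for the exponent of $q$. From $n\ge q^{v_q(n)}\ge2^{v_q(n)}\ge v_q(n)+1$ we get $v_q(n)\le n-1\le v_q(a^{n-1})$ for each such $q$, so $n\mid a^{n-1}$. The two conditions in Theorem B are therefore equivalent, and necessary. It remains to construct an upcycle.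

Let $n=4m$ and assume that all primes dividing $n$ divide $a$. Then $a=2b$, and **every odd prime dividing $n$ divides $b$.** Take
$$A=\mathbb Z_2\times\mathbb Z_b,\qquad\pi(x,z)=(x+1,z+1).$$
A word is $W=(x_t,z_t)_{0\le t<n}$. Let $h$ be the function of Lemma 3, and from now on $A_i=h^{-1}(i)\subset\mathbb F_2^4$. We construct $f$ and verify (F1)–(F3).

**Step 1: a set of candidates.** The purpose is to imitate the interleaving above with $m$ binary words of length 4. Extend $W$ to all $t\in\mathbb Z$ by $x_{t+n}=x_t+1$, $z_{t+n}=z_t+1$. Since $\sigma W=W_1\cdots W_{n-1}\pi(W_0)$ and $\pi(W_0)=W_n$, the extension of $\sigma W$ is the shifted sequence $t\mapsto W_{t+1}$. For $t\in\mathbb Z$ let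
$$u^t=(x_t,x_{t+m},x_{t+2m},x_{t+3m})\in\mathbb F_2^4 .$$
Then $u^{t+m}=(x_{t+m},x_{t+2m},x_{t+3m},x_t+1)=\sigma_4u^t$, so $h(u^{t+m})=h(u^t)-1$ by (F2) for $h$. Hence
$$p(t):=t+m\,h(u^t)\in\mathbb Z_n$$
satisfies $p(t+m)=t+m+m\,h(u^t)-m=p(t)$, so it depends only on $t\bmod m$. Let $P=P(x)=\{p(t):t\in\mathbb Z\}\subset\mathbb Z_n$. Since $p(t)\equiv t\pmod m$, the set $P$ contains exactly one element of each residue class modulo $m$. For $0\le c<m$ the words $u^c$ occupy disjoint sets of positions that together cover all $n$ positions, and $P=\{c+m\,h(u^c):0\le c<m\}$.

Two properties are needed.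

(i) $P(\sigma W)=P(W)-1$. Indeed, the word $u^t$ of $\sigma W$ is the word $u^{t+1}$ of $W$, so the value $p(t)$ for $\sigma W$ is $t+m\,h(u^{t+1})$, which is $p(t+1)-1$ for $W$.

(ii) If the letter of $W$ in a position $p\in P$ is changed, $P$ is unchanged. Let $c=p\bmod m\in\{0,\dots,m-1\}$. The position $p=c+m\,h(u^c)$ is coordinate number $h(u^c)$ of $u^c$. By (F1) for $h$, the value $h(u^c)$ is unchanged, and the other $u^{c'}$ with $0\le c'<m$ are unaffected.

For example, let $n=12$, $m=3$ and $x=000001001101$. Then $u^0=x_0x_3x_6x_9=0001$, $u^1=x_1x_4x_7x_{10}=0000$, $u^2=x_2x_5x_8x_{11}=0111$, with $h$-values $0,1,2$. So $P=\{0,\ 1+3,\ 2+6\}=\{0,4,8\}$.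

**Why $P$ alone does not suffice.** We must select one element of $P$, equivariantly. It would be natural to let the selection depend on $P$ only, so that $\varphi(P-1)=\varphi(P)-1$. The example shows the obstruction: $P=\{0,4,8\}\subset\mathbb Z_{12}$ satisfies $P-4=P$, so $\varphi(P)=\varphi(P-4)=\varphi(P)-4$ in $\mathbb Z_{12}$, which is false. The symmetry must be broken by the letters $z_t$. They should be consulted only at positions *outside* $P$, since otherwise a change at the selected position might change the selection and ruin (F1).

**Step 2: selecting a candidate.** For $p\in P$ let the gap $\gamma(p)$ be the least $r\ge1$ with $p+r\in P$. The gaps of the elements of $P$ sum to $n$. For example, each element of $\{0,4,8\}\subset\mathbb Z_{12}$ has gap 4, and if $P$ has only one element, its gap is $n$.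

Let $\mathcal S$ be the set of pairs $(P,\zeta)$ where $P\subset\mathbb Z_n$ contains exactly one element of each class modulo $m$, and $\zeta:\{t\in\mathbb Z:t\bmod n\notin P\}\to\mathbb Z_b$ satisfies $\zeta(t+n)=\zeta(t)+1$. This set is finite. Let
$$S(P,\zeta)=(P-1,\ \zeta(\cdot+1)).$$
The function $\zeta(\cdot+1)$ is defined at $t$ exactly if $t\bmod n\notin P-1$, so $S$ maps $\mathcal S$ to itself. Since $\zeta(t+nb)=\zeta(t)+b=\zeta(t)$, we have $S^{nb}=\mathrm{id}$, and $S$ is a permutation.

**Lemma 5.** There is $\varphi:\mathcal S\to\mathbb Z_n$ such that $\varphi(P,\zeta)$ is an element of $P$ of maximal gap, and $\varphi(Ss)=\varphi(s)-1$ for all $s\in\mathcal S$.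

*Proof.* In each $S$-orbit choose a representative $s=(P,\zeta)$ and an element $p\in P$ of maximal gap, and set $\varphi(S^js)=p-j$. The first component of $S^js$ is $P-j$, and translation preserves gaps, so $p-j$ has maximal gap in $P-j$. What must be checked is that $\varphi$ is well defined: if the orbit has length $\ell$, then $p-j\in\mathbb Z_n$ may depend only on $j\bmod\ell$. So it suffices to show that $n\mid\ell$. We compare exponents prime by prime; note that $\ell\mid nb$ and $S^\ell s=s$.

*The prime $2$.* Suppose $v_2(\ell)<v_2(n)$. The set $P$ is invariant under translation by $\ell$ and by $n$, hence by $\gcd(\ell,n)$. Since $v_2(\gcd(\ell,n))<v_2(n)$, this gcd divides $n/2=2m$. So $P+2m=P$. Then for $p\in P$ the elements $p$ and $p+2m$ of $P$ are distinct in $\mathbb Z_{4m}$ and lie in the same class modulo $m$, a contradiction.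

*An odd prime $q\mid n$.* Here $q\mid b$. Suppose $v_q(\ell)<v_q(nb)$. Then $\ell\mid nb/q$, so $S^{nb/q}s=s$ and $\zeta(t+nb/q)=\zeta(t)$ for all $t$ in the domain of $\zeta$. The domain is nonempty because $|P|=m<4m$. But $nb/q=n\cdot(b/q)$, so $\zeta(t+nb/q)=\zeta(t)+b/q\ne\zeta(t)$ in $\mathbb Z_b$, a contradiction. So $v_q(\ell)=v_q(nb)\ge v_q(n)$.

Hence $n\mid\ell$. $\square$

The hypothesis on primes entered through the odd primes: $q\mid b$ made $b/q$ a nonzero element of $\mathbb Z_b$. Equivariance alone would allow any choice of $p\in P$ for the representative. The maximal gap is there for the sake of (F3).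

**Step 3: the function $f$, with (F1) and (F2).** For $W\in A^n$ let $\zeta_W$ be the restriction of the extended sequence $z$ to $\{t:t\bmod n\notin P(x)\}$. Put
$$f(W)=\varphi(P(x),\zeta_W)\in P(x).$$

(F1) Changing the letter in position $f(W)\in P$ does not change $P$, by (ii). It alters the extended sequence $z$ only at integers $t$ with $t\bmod n=f(W)\in P$, which are outside the domain of $\zeta_W$. So the pair $(P,\zeta_W)$, and with it $f$, is unchanged.

(F2) By (i), and because $\sigma$ shifts the extended sequence, the pair of $\sigma W$ is $S$ applied to the pair of $W$. So $f(\sigma W)=f(W)-1$ by Lemma 5.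

**Step 4: a core set $K\subseteq T$.** We prepare the proof of (F3) by singling out words for which the gap of $0$ is so large that nothing else matters. Let $T=f^{-1}(0)$ and use the representatives $0,\dots,n-1$ of $\mathbb Z_n$. "Equivalent" refers to the relation in (F3). Let $K$ be the set of all $W$ with
$$0\in P(x)\quad\text{and}\quad P(x)\setminus\{0\}\subseteq\{2m+1,\dots,4m-1\}.$$
The element of $P$ in the class of $c$ is $c+m\,h(u^c)$. So $0\in P$ means $h(u^0)=0$, and for $1\le c<m$ the element $c+m\,h(u^c)$ exceeds $2m$ exactly if $h(u^c)\in\{2,3\}$. Thus $W\in K$ if and only if $h(u^0)=0$ and $h(u^c)\in\{2,3\}$ for $1\le c<m$, with $z$ arbitrary.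

We claim $K\subseteq T$. If $m=1$, then $P=\{0\}$ for $W\in K$, so $f(W)=0$. If $m\ge2$, then $\gamma(0)\ge2m+1>n/2$. As the gaps sum to $n$, every other gap is smaller, so $0$ is the unique element of maximal gap and $f(W)=0$.

We also need connectedness of some unions of level sets of $h$. By (J) in Lemma 3, $A_0\cup A_1$ is connected. The automorphism $\sigma_4$ maps $A_i$ onto $A_{i-1}$, so every $A_i\cup A_{i+1}$ is connected. Then $A_1\cup A_2\cup A_3$ is connected, being the union of $A_1\cup A_2$ and $A_2\cup A_3$, which share the nonempty set $A_2$. Finally $A_0\cup A_1\cup A_2\cup A_3=\mathbb F_2^4$ is connected.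

**Step 5: any two words $W,W'\in K$ are equivalent.** The map $\sigma^n$ adds $(1,1)$ to every letter. It complements each $u^c$, and $h$ is invariant under complementation $\sigma_4^4$, so $\sigma^n$ preserves all $h(u^c)$ and hence preserves $K$. The set $A_0$ consists of the adjacent pair $\{0001,1001\}$ and of the adjacent pair of their complements $\{1110,0110\}$. So, after possibly applying $\sigma^n$ to $W$, the words $u^0(W)$ and $u^0(W')$ lie in the same pair, and at most one single-letter change (of an $x$-component) turns the first into the second. Next, for $1\le c<m$, change $u^c$ into that of $W'$ along a path in the connected set $A_2\cup A_3$. Finally change the $z$-components letter by letter. All intermediate words lie in $K\subseteq T$.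

**Step 6: every $W\in T$ is equivalent to a word in $K$.** The idea is to push the first candidate after $0$ to the right, and to check that $0$ remains selected while we do so.

Let $W\in T\setminus K$. Since $f(W)=0$, we have $0\in P$. If $m=1$, this gives $P=\{0\}$ and $W\in K$; so $m\ge2$. Let $p$ be the least element of $P\setminus\{0\}$. No element of $P\setminus\{0\}$ is divisible by $m$, because the class of $0$ modulo $m$ is already represented by $0$. As $W\notin K$, some element of $P\setminus\{0\}$ is at most $2m$, and it is not $2m$; so $p<2m$. Because $f(W)=0$ has maximal gap, $p=\gamma(0)$ is the maximal gap of $P$. Write $p=c+mg$ with $1\le c<m$ and $g=h(u^c)\in\{0,1\}$.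

Consider the words obtained from $W$ by replacing $u^c$ by any $v\in A_g\cup\dots\cup A_3$, leaving everything else (including $z$) fixed. We claim that all of them lie in $T$.

If $h(v)=g$, then $P$ is unchanged and so is $\zeta_W$. Hence $f$ is still $0$.

If $h(v)>g$, then $P$ becomes $P'=(P\setminus\{p\})\cup\{p'\}$ with $p'=c+m\,h(v)$ and $p<p'<n$. Let $R=(P\setminus\{0,p\})\cup\{n\}$, a set of integers. All elements of $R$ exceed $p$, and so does $p'$; hence the gap of $0$ in $P'$ exceeds $p$. Now look at the other gaps of $P'$. Differences of consecutive elements of $R$ are gaps of $P$ (the last one, ending at $n$, is the gap from the largest element of $P$ around to $0$), so they are at most $p$. Inserting $p'$ has one of two effects. If $p'>\min R$, it subdivides one of these differences, and both parts are at most $p$. If $p'<\min R$, it creates the one new gap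
$$\min R-p'<\min R-p\le p,$$
where the last inequality holds because $\min R-p$ is the gap of $p$ in $P$. So all gaps of $P'$ other than that of $0$ are at most $p$, while the gap of $0$ exceeds $p$. Hence $0$ is the unique element of maximal gap of $P'$, and $f=0$ whatever $\zeta$ is. This proves the claim.

By Step 4, $A_g\cup\dots\cup A_3$ is connected for $g\in\{0,1\}$. So we can change $u^c$ by single-letter changes, along a path in this set, until $h(u^c)\in\{2,3\}$. By the claim, all words on the way lie in $T$. At the end, the element $p<2m$ of $P$ has been replaced by $c+m\,h(u^c)>2m$, so the number of elements of $P\setminus\{0\}$ below $2m$ has dropped by one. Repeating this, we reach a word with no such elements, that is, a word in $K$.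

Steps 5 and 6 prove (F3). By Lemma 2 there is an upcycle for $A^n$ with diamondicity $1$, and $|A|=2b=a$. This completes the proof of Theorem B. $\blacksquare$

## Even alphabets at $n=2^k$, and all binary lengths

**Proof of Corollary C.**

Part 1. For $k\ge2$ the number $n=2^k$ is divisible by 4, and its only prime divisor is 2. By Theorem B, an upcycle with parameters $(a,2^k,1)$ exists if and only if $2\mid a$.

Part 2 was proved by hand for window length 2: the windows $\diamond x$ and $x\diamond$ both cover $xx$.

Part 3. If an upcycle with parameters $(2,n,1)$ exists, then $n\mid2^{n-1}$ by Lemma 1, so $n=2^k$ with $k\ge0$. The case $k=1$ is excluded by part 2. Conversely, for $k=0$ the cycle $(\diamond)$ works, and for $k\ge2$ Theorem A applies. $\blacksquare$
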